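# Affine-linear bundles on punctured spectra of rational surface singularities

## 1. The threefold $(xq-yp)^2=f(x,y)$ with a plane removed

Let $K$ be a field of characteristic $0$ and let $f\in K[x,y]$ be a square-free quartic form, for instance $x^4+y^4$. Put
$$S=K[x,y,z]/(z^2-f(x,y)),\qquad \deg x=\deg y=1,\ \deg z=2,\qquad \mathfrak n=(x,y,z).$$
The ring $S$ is free over $K[x,y]$ with basis $1,z$. Since $z^2=f\in(x,y)$, the radical of $(x,y)$ is $\mathfrak n$, so $U_0':=\operatorname{Spec}S\setminus\{\mathfrak n\}=D(x)\cup D(y)$.

Consider the affine threefold $\operatorname{Spec}S[p,q]/(xq-yp-z)$. Eliminating $z$, it is the hypersurface $(xq-yp)^2=f(x,y)$ in $\mathbb A^4$. It contains the plane $x=y=0$ with coordinates $p,q$. Let $T_0'$ be the complement of this plane, with its map $T_0'\to U_0'$.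

Over $D(x)$ we can solve $q=(z+yp)/x$, so this part of $T_0'$ is $\operatorname{Spec}S_x[u]$ with $u=-p/x$. Over $D(y)$ we solve $p=(xq-z)/y$ and get $\operatorname{Spec}S_y[v]$ with $v=-q/y$. On the overlap
$$u-v=\frac qy-\frac px=\frac{xq-yp}{xy}=\frac z{xy}. \tag{1}$$
So $T_0'$ is a family of affine lines over $U_0'$, glued from two trivial pieces by the translation $z/(xy)$. The removed plane has codimension one, so a dimension count does not decide whether $T_0'$ is affine. Cohomology does.

**Proposition 1.** The class $\eta$ of $\frac1{xy}$ in $H^1(T_0',\mathcal O)$ is non-zero, and $\mathfrak n\eta=0$. In particular $T_0'$ is not affine.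

**Step 1: the cohomology group.** The two charts and their intersection are affine, so
$$H^1(T_0',\mathcal O)=S_{xy}[u]/(S_x[u]+S_y[v]),\qquad v=u-\tfrac z{xy}.$$
Since $S$ is free over $K[x,y]$ on $1,z$, inside $S_{xy}$ we have $S_x\cap S_y=S$, and $S_{xy}/(S_x+S_y)$ has the $K$-basis
$$z^\varepsilon x^{-i}y^{-j},\qquad \varepsilon\in\{0,1\},\ i,j\ge1. \tag{2}$$
Everything is graded if we put $\deg u=\deg v=0$, because $z/(xy)$ has degree $0$.

**Step 2: $\eta\ne0$.** Suppose $\frac1{xy}=P+Q$ with $P\in S_x[u]$ and $Q\in S_y[v]$. Taking the part of degree $-2$, we may write $P=\sum_{k\le n}p_ku^k$ and $Q=\sum_{k\le n}q_kv^k$ with $p_k\in(S_x)_{-2}$, $q_k\in(S_y)_{-2}$. If $n\ge1$, the coefficient of $u^n$ in $P+Q$ is $p_n+q_n$, since $v^n=u^n+\text{lower terms}$. It must vanish, so $p_n=-q_n\in(S_x\cap S_y)_{-2}=S_{-2}=0$. Hence $n$ can be lowered, and after finitely many steps $n=0$. Then $\frac1{xy}\in S_x+S_y$, contradicting (2).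

**Step 3: $\mathfrak n\eta=0$.** We have $x\eta=[\frac1y]=0$ and $y\eta=[\frac1x]=0$. Finally $z\eta=[\frac z{xy}]=[u-v]=0$ by (1). An affine scheme has $H^1(\mathcal O)=0$, so $T_0'$ is not affine. $\square$

For contrast, over $\mathbb A^2\setminus\{0\}$ the translation $\frac1{xy}$ gives, by the same computation with $z$ replaced by $1$, the hypersurface $xq-yp=1$. No plane has to be removed, because $x=y=0$ is impossible on it. This is $SL_2$, which is affine.

Here is what $T_0'$ is for. The involution $\sigma=-1$ acts on $S$, and we shall see that the invariant ring has a rational singularity although $S$ does not. The scheme $T_0'$ is the pull-back of a bundle of affine lines over the punctured spectrum of that invariant ring. So it refutes a natural conjectural extension of known affineness results. Most of the lecture then determines exactly which classes behave badly, and for which singularities there are none.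

## 2. Torsors under vector bundles, and the problem

Let $V$ be a noetherian scheme, $\mathcal S$ a vector bundle (locally free sheaf) on $V$ and $c\in H^1(V,\mathcal S)$.

**Definition (affine-linear bundle).** View $c$ in $H^1(V,\mathcal S)=\operatorname{Ext}^1(\mathcal S^\vee,\mathcal O_V)$, and let $0\to\mathcal O_V\to F\to\mathcal S^\vee\to0$ be the corresponding extension. The affine-linear bundle, or torsor, of $c$ is
$$T_c=\operatorname{Spec}_V\varinjlim_n\operatorname{Sym}^nF,$$
with transition maps given by multiplication by $1\in\mathcal O_V\subset F$. It is called non-trivial if $c\ne0$.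

Where the extension splits, $T_c$ is the geometric vector bundle of $\mathcal S$; in general such pieces are glued by the translations of a cocycle for $c$. Changing the sign of $c$ changes $\mathcal O_V\to F$ by $-1$ and gives an isomorphic scheme, so sign conventions are irrelevant. Pulling back torsors corresponds to pulling back classes, and $T_c\to V$ has a section exactly when $c=0$. For example, $T_0'$ of Section 1 is the torsor of $[\frac z{xy}]\in H^1(U_0',\mathcal O)$, and $SL_2$ is the torsor of $[\frac1{xy}]$ on $\mathbb A^2\setminus\{0\}$.

We use four standard tools.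

1. A scheme finite over an affine scheme is affine.
2. Chevalley's theorem (EGA II 6.7.1): if $T'\to T$ is finite surjective, $T$ noetherian and $T'$ affine, then $T$ is affine.
3. Trace splitting: if $g:V'\to V$ is finite surjective of degree $d$ between normal integral schemes over $\mathbb Q$, then $\frac1d\operatorname{Tr}$ splits $\mathcal O_V\to g_*\mathcal O_{V'}$. Hence $H^1(V,\mathcal S)\to H^1(V',g^*\mathcal S)$ is injective.
4. Since $T_c\to V$ is an affine morphism, $H^1(T_c,\mathcal O)=\varinjlim_nH^1(V,\operatorname{Sym}^nF)$.

**Definition (rational singularity).** A normal two-dimensional local ring has a rational singularity if it has a resolution $X\to\operatorname{Spec}R$ (with $X$ regular, proper and birational over $\operatorname{Spec} R$) with $H^1(X,\mathcal O_X)=0$. It is standard that this does not depend on the resolution.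

Regular rings are rational. The ring $S_{\mathfrak n}$ is not: we compute $H^1\ne0$ in Section 4.

Let $(R,\mathfrak m)$ be two-dimensional and $U=\operatorname{Spec}R\setminus\{\mathfrak m\}$. The following results are known.

**(K1)** If $R$ is a two-dimensional regular local ring, every non-trivial affine-linear bundle on $U$ is an affine scheme.

**(K2)** The same holds if $R=S^G$ is a two-dimensional local quotient singularity over a field: $S$ is a regular local ring and $G$ is finite of order not divisible by the characteristic.

The problem, from Holger Brenner, "Some remarks on the affineness of A^1-bundles", arXiv:1111.1594 (2011), is this: if $R$ is a two-dimensional rational singularity in characteristic zero, is every non-trivial affine-linear bundle on $U$ affine? The answer is no.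

**Theorem 1.** There is a two-dimensional rational singularity over any field $K$ of characteristic $0$ with a non-trivial torsor under a line bundle on $U$ that is not affine.

## 3. Small cases, and how far pulling back to a cover goes

The trivial torsor over the punctured spectrum of a normal two-dimensional local ring is never affine: its zero section embeds $U$ as a closed subscheme, and $H^1(U,\mathcal O_U)=H^2_{\mathfrak m}(R)\ne0$. At the other extreme, suppose $U=D(x)\cup D(y)$. The torsor of $[\frac1{x^iy^j}]\in H^1(U,\mathcal O)$ is $\operatorname{Spec}R[p,q]/(x^iq-y^jp-1)$, by the computation of Section 1 with coordinates $p/x^i$ and $q/y^j$. So it is always affine, whatever $R$ is.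

For quotient singularities, (K2) follows from (K1). Let $r:U_S\to U$ be the map of punctured spectra and $c\neq0$. Averaging over $G$ splits $\mathcal O_U\to r_*\mathcal O_{U_S}$, so $r^*c\ne0$. By (K1) the torsor $T_c\times_UU_S$ is affine, and $T_c$ is affine by Chevalley's theorem.

The sensible first attempt for rational $R$ is to do the same with some finite cover. In characteristic zero the first half always works: a non-zero class stays non-zero. The second half needs the affineness statement upstairs, and this is the point where the method stops. Rationality of $R$ bounds only the invariant part of $H^1$ of a resolution of a Galois cover. A line bundle $L$ on $U$ that becomes trivial upstairs sees another isotypic part, and that part need not vanish. In the example below, the class pulls back exactly into such a part.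

## 4. The involution $-1$: proof of Theorem 1

Keep $S$ and $T_0'$ from Section 1. Let $\sigma(x,y,z)=(-x,-y,-z)$, which respects $z^2=f$, and let
$$G=\{1,\sigma\},\quad R_0=S^G,\quad\mathfrak n_0=\mathfrak n\cap R_0,\quad R=(R_0)_{\mathfrak n_0}.$$

**Step 1: $R$ is normal.** The form $f$ is square-free, hence not a square, so $S$ is a domain. It is regular off $\mathfrak n$: a singular point has $z=f_x=f_y=0$, and these vanish together only at the origin because $f$ is square-free in characteristic $0$. A hypersurface of dimension $2$ that is regular off a point is normal. Invariant rings of normal domains are normal, so $R_0$ and $R$ are normal of dimension $2$.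

**Step 2: a resolution of $S$ and its $H^1$.** Let $\mathbb B\to\mathbb A^2$ be the blow-up of the origin, with exceptional curve $\Lambda$. Let $X_S\to\mathbb B$ be the finite morphism given on the two charts by
$$K[x,s,t]/(t^2-f(1,s))\ (y=xs,\ z=x^2t),\qquad K[y,s',t']/(t'^2-f(s',1))\ (x=ys',\ z=y^2t').$$
Each chart is a smooth curve times $\mathbb A^1$, as $f(1,s)$ and $f(s',1)$ are square-free. So $X_S$ is regular. It is proper over $\operatorname{Spec}S$, and over $D(x)$ and $D(y)$ it is an isomorphism. Since $t=z/x^2$ and $t'=z/y^2$, the direct image of $\mathcal O_{X_S}$ on $\mathbb B$ is $\mathcal O_{\mathbb B}\oplus\mathcal O_{\mathbb B}(2\Lambda)z$.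

The sections of $\mathcal O_{\mathbb B}(n\Lambda)$ over the first chart, $x^{-n}K[x,s]$, are spanned by the $x^ay^b$ with $b\ge0$, $a+b\ge-n$. Over the second chart the conditions are $a\ge0$, $a+b\ge-n$, and over the intersection only $a+b\ge-n$. So $H^1(\mathbb B,\mathcal O_{\mathbb B}(n\Lambda))$ has as basis the $x^ay^b$ with $a,b<0$ and $a+b\ge-n$. For $n=0$ there are none; for $n=2$ only $\frac1{xy}$. Hence
$$H^1(X_S,\mathcal O)=K\cdot\tfrac z{xy}. \tag{3}$$
The involution acts on both charts, and $\sigma(\frac z{xy})=-\frac z{xy}$. So $H^1(X_S,\mathcal O)^G=0$, although $H^1(X_S,\mathcal O)\ne0$.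

**Step 3: a resolution of $R_0$.** We divide by $\sigma$ after blowing up its isolated fixed points. On the first chart $\sigma(x,s,t)=(-x,s,-t)$, and the ideal generated by all $\sigma b-b$ is $(x,t)$. Modulo it the chart becomes $K[s]/(f(1,s))$, a product of fields. So the fixed scheme consists of closed points $P$ with $\mathfrak m_P=(x,t)$ locally. The second chart is analogous with $(y,t')$. Let $\hat X_S$ be the blow-up of these points; it is regular.

If $A_0$ is the ring of the first chart, the blow-up has the $G$-stable affine charts with rings $A=A_0[t/x]$ and $A=A_0[x/t]$. The elements $t/x$ and $x/t$ are invariant, so in $A$ the ideal generated by all $\sigma b-b$ is $(w)$, with $w=x$ in the first case and $w=t$ in the second, and $\sigma w=-w$. If $b\in A$ is anti-invariant, then $b=\frac12(b-\sigma b)\in wA$, say $b=wa$, and $\sigma a=a$ because $w$ is a non-zero-divisor. Hence $A=A^G\oplus wA^G$. So $A$ is faithfully flat over the noetherian ring $A^G$, and regularity descends from $A$ to $A^G$. The same holds on the two charts over the second chart. Therefore $Y:=\hat X_S/G$ is regular. It is proper over $\operatorname{Spec}R_0$,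 because $\hat X_S$ is and $\hat X_S\to Y$ is surjective. It is birational, because its function field is $\operatorname{Frac}(S)^G=\operatorname{Frac}R_0$.

**Step 4: $R$ is rational.** Computing with the $G$-stable affine charts, and using that taking invariants is exact, gives $H^1(Y,\mathcal O_Y)=H^1(\hat X_S,\mathcal O)^G$. Blowing up a closed point of a regular surface does not change $H^1(\mathcal O)$. So
$$H^1(Y,\mathcal O_Y)=H^1(X_S,\mathcal O)^G=0.$$
Localizing at $\mathfrak n_0$, $R$ has a rational singularity.

**Step 5: the torsor.** Put $U_0=\operatorname{Spec}R_0\setminus\{\mathfrak n_0\}=U_0'/G$. The fixed scheme of $\sigma$ on $\operatorname{Spec}S$ is $V(2x,2y,2z)=\{\mathfrak n\}$, so $q:U_0'\to U_0$ is finite étale of degree $2$, and $q_*\mathcal O=\mathcal O\oplus L$ with $L$ the anti-invariant part. Concretely, $U_0=D(x^2)\cup D(y^2)$, and $L$ is generated by $x$ over $D(x^2)$ and by $y$ over $D(y^2)$. So $L$ is a line bundle, and multiplication gives $q^*L\cong\mathcal O_{U_0'}$. With this covering, $H^1(U_0,L)$ is the anti-invariant part of $H^1(U_0',\mathcal O)=S_{xy}/(S_x+S_y)$, and the inclusion is pull-back of classes.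 Since $\frac z{xy}$ is anti-invariant, there is $c\in H^1(U_0,L)$ with $q^*c=[\frac z{xy}]$, non-zero by (2). Let $T_0\to U_0$ be its torsor and $T\to U=\operatorname{Spec}R\setminus\{\mathfrak m\}$ its base change to $R$. By (2) every element of $H^1(U_0,L)$ is killed by a power of $\mathfrak n_0$. So localizing at $\mathfrak n_0$ is injective, and $c$ is non-zero on $U$.

**Step 6: $T$ is not affine.** By (1), $T_0\times_{U_0}U_0'=T_0'$. Let $T'=T_0'\times_{\operatorname{Spec}R_0}\operatorname{Spec}R$. By flat base change $H^1(T',\mathcal O)=H^1(T_0',\mathcal O)\otimes_{R_0}R$. By Proposition 1 the annihilator of $\eta$ in $R_0$ contains $\mathfrak n_0$ and is not $R_0$, so it is $\mathfrak n_0$. Then $R_0\eta\cong R_0/\mathfrak n_0$ survives localization at $\mathfrak n_0$. So $H^1(T',\mathcal O)\ne0$ and $T'$ is not affine. As $T'\to T$ is finite, $T$ is not affine. This proves Theorem 1. $\blacksquare$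

The line bundle is $L\cong\omega_U$. Indeed $\omega_{U_0'}$ is generated by $\frac{dx\wedge dy}z$, on which $\sigma$ acts by $-1$, so the invariant forms are the $g\,\frac{dx\wedge dy}z$ with $g$ anti-invariant. Section 10 explains why $\omega_U$ is the right place to look.

## 5. The numerically trivial twist and the submodule $I_L$

What makes $[\frac z{xy}]$ bad on $U_0'$? By (3) it extends to $X_S$, as a class in a bundle of degree $0$ on the exceptional curve. The rank-one criterion says that, suitably rounded, this is the only obstruction.

**Setting.** $R\supset\mathbb Q$ is an excellent normal local ring of dimension $2$ with residue field $\kappa$. Then $U$ is regular. Let $\pi:X\to\operatorname{Spec}R$ be a log resolution: $X$ is regular, $\pi$ is projective and an isomorphism over $U$, and $E=\pi^{-1}(\mathfrak m)_{red}=\bigcup E_i$ is a divisor with simple normal crossings. It exists by Lipman, Ann. of Math. 107 (1978), and blowing up points. If $R$ is regular, we blow up at least once, so that $E$ is a divisor. Degrees and intersection numbers are over $\kappa$. The matrix $(E_i\cdot E_j)$ is negative definite, and $E$ is connected.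 An exceptional divisor is an integral, $\mathbb Q$- or $\mathbb R$-combination of the $E_i$.

**Definition (antinef).** An exceptional divisor $D$ is antinef if $D\cdot E_i\le0$ for all $i$.

For one curve with $E^2=-n$, $dE$ is antinef exactly when $d\ge0$. We use three facts, valid for any connected negative definite configuration of curves on a regular surface.

**(N1)** An antinef $D$ is $\ge0$. Write $D=D_+-D_-$ with no common components. Then $D\cdot D_-=D_+\cdot D_--D_-^2\ge-D_-^2\ge0$, while $D\cdot D_-\le0$ by antinefness. So $D_-^2=0$ and $D_-=0$.

**(N2)** If moreover $D\ne0$, all its coefficients are positive. Otherwise connectedness gives an $E_i$ with coefficient $0$ that meets a component with positive coefficient, and then $D\cdot E_i>0$.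

**(N3)** If $Z\ge0$ is non-zero, some $C\subset\operatorname{Supp}Z$ has $Z\cdot C<0$, because $Z^2<0$.

Solving $N_0\cdot E_i=-1$ and clearing denominators gives an integral antinef $N_0$ with $N_0\cdot E_i<0$ for all $i$; its multiples have arbitrarily large coefficients.

**Definition (the submodule $I_L$).** Let $L$ be a line bundle on $U$ and $\mathcal L$ an invertible extension to $X$. Let $\lambda$ be the unique exceptional $\mathbb Q$-divisor with $\deg\mathcal L|_{E_i}+\lambda\cdot E_i=0$ for all $i$. For a real exceptional divisor $D$ put
$$I(D)=\operatorname{Im}\big(H^1(X,\mathcal L(\lfloor\lambda+D\rfloor))\to H^1(U,L)\big),\qquad I_L:=I(0).$$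

Two extensions of $L$ differ by an integral exceptional $D_0$, and replacing $\mathcal L$ by $\mathcal L(D_0)$ replaces $\lambda$ by $\lambda-D_0$. So $I(D)$ does not depend on $\mathcal L$. If $\lfloor\lambda+D\rfloor\le\lfloor\lambda+D'\rfloor$, then $I(D)\subset I(D')$.

As an example, take $S_{\mathfrak n}$, the (localized) resolution $X_S$, and $L=\mathcal O$. The exceptional curve is the smooth curve $t^2=f(1,s)$, completed. Here $\mathcal L=\mathcal O$ and $\lambda=0$, and by (3) and (2) $I_{\mathcal O}=K\cdot[\frac z{xy}]\ne0$. If $R$ is regular and $X$ is the blow-up of the closed point, then $L$ is trivial, $\lambda=0$ for $\mathcal L=\mathcal O_X$, and $H^1(X,\mathcal O_X)=0$, so $I_L=0$.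

**Theorem 2.** For every excellent normal two-dimensional local ring $R\supset\mathbb Q$, every line bundle $L$ on $U$ and every $c\in H^1(U,L)$:
$$T_c\text{ is affine}\iff c\notin I_L.$$

Since $0\in I_L$, this includes the fact that the trivial torsor is not affine.

## 6. Passing to a complete ring with algebraically closed residue field

This section reduces Theorem 2 to the case where $R$ is complete with algebraically closed residue field. Let $\tilde R$ be the completion of the strict henselization of $R$. Its residue field is an algebraic closure $\bar\kappa$ of $\kappa$, since the characteristic is $0$. Strict henselizations of excellent rings are excellent (Greco 1976). So $R\to\tilde R$ is faithfully flat and regular, $\mathfrak m\tilde R=\tilde{\mathfrak m}$, and $\tilde R$ is normal of dimension $2$.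

Put $\tilde X=X\times_{\operatorname{Spec} R}\operatorname{Spec}\tilde R$. It is regular, because $\tilde X\to X$ is a regular morphism. Since $\kappa$ is perfect, $E_i\otimes\bar\kappa$ is a disjoint union of smooth curves, permuted transitively by Galois, and the intersections stay transversal. So $\tilde X$ is a log resolution of $\tilde R$. On the components over one $E_i$ the pull-back of $\mathcal L(\lambda)$ has equal degrees, by Galois symmetry, and their sum is $\deg\mathcal L|_{E_i}+\lambda\cdot E_i=0$. So all are $0$, and the divisor $\tilde\lambda$ for $\tilde R$ is the pull-back of $\lambda$, with the same coefficients. Round-down commutes with this pull-back. By flat base change $I_{\tilde L}=I_L\otimes\tilde R$ inside $H^1(U,L)\otimes\tilde R$. Faithful flatness gives $c\in I_L\iff c\otimes1\in I_{\tilde L}$. By fpqc descent $T_c$ is affine if and only if $T_c\times\tilde R$ is.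

So in Sections 7–9, **$R$ is complete and $\kappa$ is algebraically closed.** Let $\mathcal K=\operatorname{Frac}R$.

## 7. Making a fractional divisor integral on a finite cover

The natural compactification of a rank-one torsor is a $\mathbb P^1$-bundle with a section at infinity. It needs an honest line bundle on $X$, whereas the divisors $\lambda+D$ that control the problem are fractional. Rounding them changes the intersection numbers we need. Already on a chain of two $(-2)$-curves, the condition $D\cdot E_2=0$ forces $D=d(E_1+\frac12E_2)$. The remedy is a finite cover on which the fractional part becomes Cartier.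

**Lemma A.** Let $Q$ be an exceptional $\mathbb Q$-divisor, $M=\lfloor Q\rfloor$, $\Phi=Q-M$, and $m\ge1$ with $m\Phi$ integral. There is a finite extension $\mathcal K'/\mathcal K$ such that, with $p:X'\to X$ the normalization of $X$ in $\mathcal K'$, there is an effective Cartier divisor $\Phi'$ on $X'$ with $m\Phi'=p^*(m\Phi)$.

**Proof.** Let $N_0$ be as in Section 5. Then $\mathcal O_X(-N_0)$ has positive degree on every component of the closed fibre, so it is ample over $R$ (EGA III 4.7.1). For $t\gg0$, $\mathcal O_X(-m\Phi-mtN_0)$ is generated by finitely many non-zero global sections $h_1,\dots,h_s$, which are elements of $\mathcal K$. Put $\mathcal K'=\mathcal K(h_1^{1/m},\dots,h_s^{1/m})$.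

Let $x'\in X'$ lie over $x$. Some $h_l$ is a local equation of $m\Phi+mtN_0$ at $x$. Let $g$ be a local equation of $tN_0$ there and put $\varphi=h_l^{1/m}/g$. Then $\varphi^m$ is a local equation of $m\Phi$, in particular regular at $x$. So $\varphi$ is integral and lies in $\mathcal O_{X',x'}$. For two choices $\varphi,\varphi_1$ the element $(\varphi/\varphi_1)^m$ is a unit of $\mathcal O_{X,x}$, so $\varphi/\varphi_1$ and its inverse are integral, and $\varphi/\varphi_1$ is a unit. Hence the $\varphi$ define an effective Cartier divisor $\Phi'$ with $m\Phi'=p^*(m\Phi)$. $\square$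

**Notation.** Let $R'$ be the integral closure of $R$ in $\mathcal K'$. It is finite over $R$, hence a complete normal local domain, of dimension $2$ and with residue field $\kappa$. Let $U'=p^{-1}(U)=\operatorname{Spec}R'\setminus\{\mathfrak m'\}$, which is regular. The map $U'\to U$ is finite surjective, $p$ is finite, and $X'$ is projective over $R$. Put
$$\mathcal L'=p^*\mathcal L(M)\otimes\mathcal O(\Phi'),\qquad\text{so that}\quad \mathcal L'|_{U'}=p^*L,\qquad \mathcal L'^{m}=p^*(\mathcal L^m(mQ)).$$
Let $C$ be a component of $p^{-1}(E)_{red}$. As $p$ is finite and $p^{-1}(E)$ is the support of a Cartier divisor, $C$ is a curve, finite over some $E_k$. Let $\nu:C^\nu\to C$ be the normalization and $e=\deg(C^\nu\to E_k)$. Then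
$$\deg\nu^*\mathcal L'=e\,(\deg\mathcal L|_{E_k}+Q\cdot E_k). \tag{4}$$

## 8. Classes outside $I_L$ have affine torsors

Let $c\notin I_L$. The plan is to lift $c$ to $X$ with poles that are as small as possible among real antinef divisors, and to show that on a cover the section at infinity together with the exceptional locus supports an ample divisor.

**Step 1: a minimal pole divisor.** Let $\mathcal P$ be the set of real antinef exceptional $D$ with $c\in I(D)$. Since $U=X\setminus E$ with $E$ Cartier, $H^1(U,L)=\varinjlim_nH^1(X,\mathcal L(nE))$, and there are antinef divisors with arbitrarily large coefficients. So $\mathcal P\neq\emptyset$. By (N1) all $D\in\mathcal P$ are $\ge0$. The set $\mathcal P$ is closed: if $D_k\to D$, then $\lfloor\lambda+D_k\rfloor\le\lfloor\lambda+D\rfloor$ for large $k$, so $c\in I(D_k)\subset I(D)$. Hence there is $D\in\mathcal P$ with minimal coefficient sum. As $c\notin I(0)$, $D\ne0$. Put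
$$B=\{i:D\cdot E_i<0\},\quad J=\{j:D\cdot E_j=0\},\quad Q=\lambda+D,\quad M=\lfloor Q\rfloor,\quad \Phi=Q-M.$$
Then $B\ne\emptyset$, because $D\ne0$ and the intersection form is non-degenerate. Let $\tilde c\in H^1(X,\mathcal L(M))$ lift $c$.

**Step 2: what minimality says on the curves of $B$.** Let $i\in B$. For small $\epsilon>0$ the divisor $D-\epsilon E_i$ is antinef: its intersection with $E_j$, $j\ne i$, does not increase, and with $E_i$ it is $D\cdot E_i-\epsilon E_i^2$, still negative. By minimality $c\notin I(D-\epsilon E_i)$ for all small $\epsilon>0$. If the coefficient of $E_i$ in $Q$ were not an integer, the round-down would not change, a contradiction. So this coefficient is an integer and $\lfloor Q-\epsilon E_i\rfloor=M-E_i$. If $\tilde c|_{E_i}$ were zero, the sequence $0\to\mathcal L(M-E_i)\to\mathcal L(M)\to\mathcal L(M)|_{E_i}\to0$ would give $c\in I(D-\epsilon E_i)$. Hence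
$$\tilde c|_{E_i}\ne0\ \text{ in } H^1(E_i,\mathcal L(M)|_{E_i})\qquad(i\in B). \tag{5}$$
So $\Phi$ has coefficients in $[0,1)$, and coefficient $0$ along $E_i$ for $i\in B$. Moreover $Q$ is rational: its coefficients on $B$ are integers, and those on $J$ are the unique solution of the system $\deg\mathcal L|_{E_j}+Q\cdot E_j=0$ $(j\in J)$. This system has rational data and a negative definite matrix. Thus Lemma A applies to $Q$.

**Step 3: a boundary divisor positive on $J$.** We construct an exceptional $\mathbb Q$-divisor $W$ with all coefficients $>0$ and $W\cdot E_j>0$ for all $j\in J$. Put $N=\sum_{i\in B}E_i$ and let $V_0,V_1$ be supported on $J$ with $V_0\cdot E_j=-N\cdot E_j$ and $V_1\cdot E_j=1$ for $j\in J$. On each connected component of $\bigcup_{j\in J}E_j$ the divisor $V_0$ is antinef. It is non-zero there, since $E$ is connected and $B\ne\emptyset$, so the component meets some $E_i$ with $i\in B$. By (N2) its coefficients on $J$ are positive. Let $W=N+V_0+\tau V_1$ with $\tau>0$ rational. Then $W\cdot E_j=\tau>0$ for $j\in J$, and for $\tau$ small all coefficients are positive.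

**Step 4: the class stays non-zero upstairs on curves over $B$.** Apply Lemma A to $Q$. Let $c'\in H^1(X',\mathcal L')$ be the image of $\tilde c$ under $p^*$ and $\mathcal O\to\mathcal O(\Phi')$; it restricts to $p^*c$ on $U'$. By (4),
$$\deg\nu^*\mathcal L'=e\,D\cdot E_k. \tag{6}$$
Let $C$ lie over $E_k$ with $k\in B$. We claim $c'|_{C^\nu}\ne0$ in $H^1(C^\nu,\nu^*\mathcal L')$.

Write $q:C^\nu\to E_k$ and $\mathcal M_k=\mathcal L(M)|_{E_k}$. Since $E_k\not\subset\operatorname{Supp}\Phi$, $\Phi'$ does not contain $C$ and pulls back to an effective divisor $\psi$ on $C^\nu$ with $m\psi=q^*(m\Phi|_{E_k})$, and $\nu^*\mathcal L'=q^*\mathcal M_k(\psi)$. By simple normal crossings, at most one other $E_j$ passes through a given point of $E_k$, and transversally. So $\Phi|_{E_k}=\sum\varphi_x x$ with $0\le\varphi_x<1$. At $y\mapsto x$ with ramification index $e_y$ we get $\psi_y=e_y\varphi_x<e_y$, that is, $\psi_y\le e_y-1$.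

Now compute traces. In the completion at $y$ choose parameters with $t=s^{e_y}$, which is possible as $\kappa$ is algebraically closed of characteristic $0$. Then $\operatorname{Tr}(s^i)$ is $0$ if $e_y\nmid i$, and $e_yt^{i/e_y}$ otherwise. If $i\ge-(e_y-1)$ and $e_y\mid i$, then $i\ge0$. So the trace, a sum of these local traces, maps $q_*\mathcal O(\psi)$ into $\mathcal O_{E_k}$. Hence $\frac1e\operatorname{Tr}$ splits $\mathcal M_k\to\mathcal M_k\otimes q_*\mathcal O(\psi)=q_*\nu^*\mathcal L'$, and $H^1(E_k,\mathcal M_k)\to H^1(C^\nu,\nu^*\mathcal L')$ is injective. It sends $\tilde c|_{E_k}$, non-zero by (5), to $c'|_{C^\nu}$. This proves the claim.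

**Step 5: an ample divisor at infinity.** Let $0\to\mathcal O\to F\to\mathcal L'^{-1}\to0$ on $X'$ be the extension of $c'$, $\rho:P=\mathbb P(F)\to X'$ (with $\mathbb P(F)=\operatorname{Proj}\operatorname{Sym}F$), and $\Delta=\mathbb P(\mathcal L'^{-1})\subset P$. This is the zero divisor of $1\in\Gamma(X',F)=\Gamma(P,\mathcal O_P(1))$. Inverting $1$ and taking degree $0$ gives $\varinjlim\operatorname{Sym}^nF$, so $P\setminus\Delta$ is the torsor of $c'$; over $U'$ it is $T'=T_c\times_UU'$. Choose $b\ge1$ with $bW$ integral and put
$$A=a\Delta+\rho^*p^*(bW),\qquad P\setminus\operatorname{Supp}A=T',$$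
since $W$ has positive coefficient on every $E_i$. We claim that $A$ is ample over $\operatorname{Spec}R$ for $a\gg0$.

It suffices to check ampleness on the closed fibre (EGA III 4.7.1), hence on its reduced components $\rho^{-1}(C)$, and hence after the finite surjective pull-back to the ruled surfaces $P_C=\mathbb P(\nu^*F)$ over $C^\nu$. Let $\delta=\Delta|_{P_C}$, a section, and let $f$ be a fibre. Since $\mathcal O(\delta)|_\delta=\mathcal O_P(1)|_\delta=\nu^*\mathcal L'^{-1}$, (6) gives
$$\delta\cdot f=1,\qquad \delta^2=-e\,D\cdot E_k,\qquad A|_{P_C}\equiv a\delta+\beta f,\qquad \beta=be\,W\cdot E_k.$$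

Let $k\in J$. Then $\delta^2=0$ and $\beta>0$, so $A^2=2a\beta>0$ and $A\cdot\delta=\beta>0$. For an irreducible curve $\Gamma\ne\delta$ we have $A\cdot\Gamma=a\,\delta\cdot\Gamma+\beta f\cdot\Gamma$ with both terms $\ge0$. If $f\cdot\Gamma=0$, then $\Gamma$ is a fibre and $\delta\cdot\Gamma=1$. So $A\cdot\Gamma>0$, and $A|_{P_C}$ is ample by Nakai–Moishezon, for every $a\ge1$.

Let $k\in B$. Then $\delta^2>0$. Let $\Gamma\neq\delta$ be an irreducible curve, so $\delta\cdot\Gamma\ge0$. If $\delta\cdot\Gamma=0$, then $\Gamma$ is not a fibre and is disjoint from $\delta$. Thus $\Gamma^\nu\to C^\nu$ is finite surjective, and $\Gamma$ gives a section of the torsor of $c'|_{C^\nu}$ after pull-back to $\Gamma^\nu$. So $c'|_{C^\nu}$ becomes zero on $\Gamma^\nu$, and by trace splitting $c'|_{C^\nu}=0$, contradicting Step 4. Hence $\delta\cdot\Gamma>0$ for all curves, $\delta$ is ample by Nakai–Moishezon, and $a\delta+\beta f$ is ample for $a\gg0$, even if $\beta\le0$.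

There are finitely many $C$, so one $a$ works for all, which proves the claim. The complement $T'$ of the support of an effective ample divisor on a projective $R$-scheme is affine. Since $T'\to T_c$ is finite surjective, $T_c$ is affine by Chevalley's theorem. $\square$

## 9. Classes in $I_L$ have non-affine torsors

On a regular surface $X''$ projective and birational over a complete normal two-dimensional local ring $R'$ we write $\omega_{X''}$ for the dualizing sheaf, normalized to restrict to the canonical sheaf on the punctured spectrum. It is invertible, and $\omega_{X''}(C)|_C=\omega_C$ for exceptional curves $C$ (adjunction).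

**Lemma B.** Let $X''$ be a regular surface, projective and birational over a complete normal two-dimensional local ring $R'$ with algebraically closed residue field. Let $\mathcal M$ be a line bundle of degree $\ge0$ on every exceptional curve. Then $H^1(X'',\omega_{X''}\otimes\mathcal M)=0$.

**Proof.** By the theorem on formal functions it suffices that $H^1(Z,\omega_{X''}\otimes\mathcal M|_Z)=0$ for all effective exceptional $Z>0$. By (N3) choose $C\subset\operatorname{Supp}Z$ with $Z\cdot C<0$. The kernel of restriction from $Z$ to $Z-C$ is $(\omega_{X''}\otimes\mathcal M)(-Z+C)|_C$, of degree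
$$\deg\omega_C-Z\cdot C+\deg\mathcal M|_C>\deg\omega_C.$$
By Serre duality its $H^1$ is dual to the sections of a line bundle of negative degree on the integral curve $C$, so it vanishes. Induct on $Z$. $\square$

Now let $c\in I_L$. The idea is that $c$ extends, on a cover, to a class in a bundle of degree $0$ on all exceptional curves. Lemma B then produces maps $\operatorname{Sym}^nF\to\omega$ that prevent cohomology from dying on the torsor.

**Step 1: extension of the class.** Apply Lemma A with $Q=\lambda$, $M=\lfloor\lambda\rfloor$. By definition of $I_L$, $c$ lifts to $H^1(X,\mathcal L(M))$. So $p^*c$ extends to $c'\in H^1(X',\mathcal L')$, and $\mathcal L'$ has degree $0$ on all $C^\nu$ by (4). Let $X''\to X'$ be a projective resolution that is an isomorphism over $U'$, and pull back to $\mathcal L'',c''$. An exceptional curve of $X''$ is either contracted in $X'$ or maps onto some $C$; in both cases $\mathcal L''$ has degree $0$ on it.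

**Step 2: lifting sections of $\omega$.** Let $0\to\mathcal L''\to\mathcal G\to\mathcal O\to0$ have class $c''$. Dualizing on $U'$, we get $\mathcal G|_{U'}=F^\vee$, up to the irrelevant sign, where $0\to\mathcal O\to F\to(\mathcal L''|_{U'})^{-1}\to0$ defines $T'=T_c\times_UU'$. The kernel of $\operatorname{Sym}^n\mathcal G\to\operatorname{Sym}^n\mathcal O=\mathcal O$ is $\operatorname{Sym}^{n-1}\mathcal G\otimes\mathcal L''$, which is filtered with quotients $\mathcal L''^{a}$, $1\le a\le n$. By Lemma B, $H^1(X'',\omega_{X''}\otimes\mathcal L''^{a})=0$. So
$$\Gamma(X'',\omega_{X''}\otimes\operatorname{Sym}^n\mathcal G)\to\Gamma(X'',\omega_{X''})\quad\text{is surjective for all }n.$$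

**Step 3: maps $\operatorname{Sym}^nF\to\omega_{U'}$.** Fix $0\ne s\in\Gamma(X'',\omega_{X''})$. Such $s$ exists, since this module has rank $1$ over $R'$. For each $n$ take a lift of $s$ from Step 2 and restrict it to $U'$. The pairing $\operatorname{Sym}^nF^\vee\otimes\operatorname{Sym}^nF\to\mathcal O$,
$$\langle g_1\cdots g_n,f_1\cdots f_n\rangle=\frac1{n!}\sum_\pi\prod_i\langle g_i,f_{\pi(i)}\rangle,$$
turns it into a map $\operatorname{Sym}^nF\to\omega_{U'}$. On $1^n$ the pairing gives $\prod\langle g_i,1\rangle$, and $\langle g,1\rangle$ is the image of $g$ under $\mathcal G\to\mathcal O$. So the composite with $1^n:\mathcal O_{U'}\to\operatorname{Sym}^nF$ is multiplication by $s$.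

**Step 4: contradiction.** Suppose $T_c$ is affine. Then $T'$, finite over it, is affine, and $0=H^1(T',\mathcal O)=\varinjlim H^1(U',\operatorname{Sym}^nF)$. So each $\eta\in H^1(U',\mathcal O)$ dies in some $H^1(U',\operatorname{Sym}^nF)$ under $1^n$, and by Step 3 $s\eta=0$ in $H^1(U',\omega_{U'})$. Thus $s:H^2_{\mathfrak m'}(R')\to H^2_{\mathfrak m'}(\omega_{R'})$ is zero. But $s:R'\to\omega_{R'}$ is injective with cokernel of dimension $\le1$, whose $H^2_{\mathfrak m'}$ vanishes, so the map is also surjective. Since $H^2_{\mathfrak m'}(\omega_{R'})\neq0$ (Grothendieck), this is a contradiction. So $T_c$ is not affine, and Theorem 2 is proved. $\blacksquare$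

As a by-product, (K1) for complete regular rings with algebraically closed residue field follows. A vector bundle on $U$ is then trivial, so $c=(c_1,\dots,c_n)$ with, say, $c_1\ne0$ in $H^1(U,\mathcal O)$. The projection $T_c\to T_{c_1}$ is a torsor under $\mathcal O^{n-1}$, hence an affine morphism, and $T_{c_1}$ is affine because $I_{\mathcal O}=0$ (Section 5).

## 10. Log terminality and torsors under $\omega_U$

Assume from now on, in addition to the setting of Section 5, that $R$ has a canonical module $\omega_R$; equivalently, $R$ is a quotient of a Gorenstein ring. Then $\omega_X$ is defined and invertible, with $\omega_X|_U=\omega_U$.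

**Definition (log terminal).** Define $a_j\in\mathbb Q$ by $\deg\omega_X|_{E_i}=\sum_ja_jE_j\cdot E_i$ for all $i$. The ring $R$ is log terminal if all $a_i>-1$. Put $\mathcal J=\Gamma(X,\mathcal O_X(\sum\lceil a_i\rceil E_i))\subset\Gamma(U,\mathcal O_U)=R$.

For example, if $E=E_1\cong\mathbb P^1$ with $E^2=-n$ and $\kappa$ algebraically closed, then $n-2=-na_1$, so $a_1=-1+\frac2n>-1$. If $E$ is a smooth curve of genus $1$, as for $S_{\mathfrak n}$ with $K$ algebraically closed, then $-E^2=-a_1\cdot(-E^2)$, so $a_1=-1$.

The condition is independent of the log resolution. If $\mu$ is the blow-up of a closed point of $E$ with exceptional curve $H$, then $\omega$ upstairs is $\mu^*\omega_X(H)$. So the new coefficients are those of $\mu^*(\sum a_iE_i)+H$: the old ones stay, and the new one $a$ satisfies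
$$a+1=(a_i+1)+1\quad\text{or}\quad a+1=(a_i+1)+(a_j+1), \tag{7}$$
according to whether the point lies on one or two components. Any two log resolutions are dominated by a third, and projective birational morphisms of regular surfaces are compositions of blow-ups of closed points.

**Theorem 3.** Let $R\supset\mathbb Q$ be an excellent normal two-dimensional local ring with a canonical module.

(i) For $c\in H^1(U,\omega_U)=H^2_{\mathfrak m}(\omega_R)$: $T_c$ is affine $\iff\mathcal Jc\ne0$.

(ii) The following are equivalent: (a) every non-trivial affine-linear bundle on $U$ is affine; (b) every non-trivial $\omega_U$-torsor is affine; (c) $R$ is log terminal.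

(iii) Every non-trivial $\mathbb A^1$-torsor ($\mathcal S=\mathcal O_U$) is affine $\iff$ $R$ is a rational singularity.

Hence every rational singularity as in the theorem that is not log terminal is a counterexample to the problem, and for the rings of the theorem the assertion holds precisely for the log terminal ones.

**Step 0: reduction to $R$ complete, $\kappa=\bar\kappa$.** We have $\omega_R\otimes\tilde R=\omega_{\tilde R}$, and $\omega_{\tilde X}$ is the pull-back of $\omega_X$. As for $\lambda$ in Section 6, the $a_i$ are unchanged. Hence $\mathcal J\otimes\tilde R$ is the ideal $\mathcal J$ of $\tilde R$, and log terminality passes up and down. By faithful flatness $\mathcal Jc\ne0$ can be tested over $\tilde R$, and affineness of $T_c$ as well. So (i) for $\tilde R$ implies (i) for $R$. By Theorem 2 over $R$, statement (b) means $I_\omega=0$, where $I_\omega:=I_{\omega_U}$, and the left side of (iii) means $I_{\mathcal O}=0$. Both can be tested over $\tilde R$, and so can $H^1(X,\mathcal O_X)=0$. The implication (a)$\Rightarrow$(b) is trivial over $R$. For (c)$\Rightarrow$(a) it suffices to treat $\tilde R$: a non-zero class on $U$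 stays non-zero, and affineness descends. From now on $R$ is complete and $\kappa=\bar\kappa$.

**Step 1: duality.** Let $(-)^\vee$ be Matlis duality, with injective hull $\mathcal E$ of $\kappa$. For $\mathcal N$ invertible on $X$, local duality on $R$ and Grothendieck duality for $\pi$ give (Lipman 1978)
$$H^i_E(X,\mathcal N)^\vee\cong H^{2-i}(X,\mathcal N^{-1}\otimes\omega_X). \tag{8}$$
For $i=2$ we need one explicit map. The isomorphism $R\pi_*R\mathcal Hom(\mathcal N,\omega_X)\cong R\operatorname{Hom}(R\pi_*\mathcal N,\omega_R)$ sends $g$ to $\operatorname{tr}\circ R\pi_*(g)$, where $\operatorname{tr}:R\pi_*\omega_X\to\omega_R$ is the identity on $U$. The natural map $\pi_*\mathcal N\to R\pi_*\mathcal N$ induces $H^2_{\mathfrak m}(\pi_*\mathcal N)\to H^2_E(X,\mathcal N)$. Its dual is therefore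
$$\Gamma(X,\mathcal N^{-1}\otimes\omega_X)\to\operatorname{Hom}(\pi_*\mathcal N,\omega_R),\qquad g\mapsto(n\mapsto gn), \tag{9}$$
where $gn$ is computed on $U$.

**Step 2: proof of (iii).** For $\mathcal L=\mathcal O_X$ we have $\lambda=0$, and $I_{\mathcal O}$ is the image of $H^1(X,\mathcal O_X)\to H^1(U,\mathcal O_U)$. The kernel of this map is the image of $H^1_E(X,\mathcal O_X)$, which by (8) is dual to $H^1(X,\omega_X)=0$ (Lemma B). So $I_{\mathcal O}\cong H^1(X,\mathcal O_X)$. By Theorem 2 all non-trivial $\mathbb A^1$-torsors are affine if and only if $H^1(X,\mathcal O_X)=0$.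

**Step 3: proof of (i).** For $\mathcal L=\omega_X$ we have $\lambda=-\sum a_iE_i$ and $\lfloor\lambda\rfloor=-\sum\lceil a_i\rceil E_i$. Put $\mathcal N=\omega_X(-\sum\lceil a_i\rceil E_i)$. Since $H^2(X,\mathcal N)=0$ (the closed fibre has dimension $1$), there is an exact sequence
$$H^1(X,\mathcal N)\to H^1(U,\omega_U)\to H^2_E(X,\mathcal N)\to0,$$
and $I_\omega$ is the kernel of the second map. The inclusion $\pi_*\mathcal N\subset\omega_R$ has cokernel of finite length, so $H^2_{\mathfrak m}(\pi_*\mathcal N)=H^2_{\mathfrak m}(\omega_R)=H^1(U,\omega_U)$. Under this identification the second map is the one dualized in (9), by naturality of the boundary maps. Now $\Gamma(X,\mathcal N^{-1}\otimes\omega_X)=\mathcal J$ and $\operatorname{Hom}(\pi_*\mathcal N,\omega_R)=\operatorname{Hom}(\omega_R,\omega_R)=R$, because $\omega_R$ is reflexive and $R$ is normal. By (9) the dual map is the inclusion $\mathcal J\subset R$. So $I_\omega^\vee=R/\mathcal J$. Since $H^2_{\mathfrak m}(\omega_R)=\operatorname{Hom}(R,\mathcal E)$, dualizing back gives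
$$I_\omega=\operatorname{Ann}_{H^2_{\mathfrak m}(\omega_R)}\mathcal J. \tag{10}$$
Thus $c\notin I_\omega\iff\mathcal Jc\ne0$, and Theorem 2 gives (i).

**Step 4: (a)$\Rightarrow$(b) and (b)$\Leftrightarrow$(c).** The first is trivial. By Theorem 2, (b) means $I_\omega=0$. By (10), and because the socle of $H^2_{\mathfrak m}(\omega_R)\cong\mathcal E$ is non-zero, this means $\mathcal J=R$, that is, $1\in\mathcal J$, that is, $\lceil a_i\rceil\ge0$ for all $i$, that is, $a_i>-1$ for all $i$.

**Step 5: (c)$\Rightarrow$(a), given a regular cover.** We shall prove the following.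

**Proposition 2.** If $R$ is complete and log terminal with $\kappa=\bar\kappa$ of characteristic $0$, there is a finite extension $R\subset S'$, étale over $U$, with $S'$ regular local.

Given this, let $r:U_{S'}\to U$ be the map of punctured spectra and $0\ne c\in H^1(U,\mathcal S)$. By trace splitting $r^*c\ne0$. So $T_c\times_UU_{S'}$ is affine by (K1) (for this $S'$ it was also derived at the end of Section 9), and $T_c$ is affine by Chevalley's theorem. This is the pull-back argument of Section 3, and log terminality is exactly what makes its second half work.

## 11. The regular cover of a log terminal ring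

This section proves Proposition 2. If $R$ is regular, take $S'=R$. So assume $R$ is not regular.

**Step 1: on the minimal resolution $-1<a_i\le0$, and $R$ is rational.** Let $X_{min}$ be the minimal resolution; $X$ dominates it. The pull-back to $X$ of a numerically trivial divisor is numerically trivial, and $\omega_X$ differs from the pull-back of $\omega_{X_{min}}$ only by curves contracted in $X_{min}$. So the coefficients $a_i$ on $X_{min}$ are among those on $X$, and all are $>-1$. Since $X_{min}$ is minimal, $\omega_{X_{min}}$ is nef. Hence $\Theta:=-\sum a_iE_i$ (on $X_{min}$) is antinef, so $\Theta\ge0$ by (N1), and $\Theta$ has coefficients in $[0,1)$.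

We show $H^1(Z,\mathcal O_Z)=0$ for every integral exceptional $Z>0$. The positive part $Z_+$ of $Z-\Theta=Z_+-Z_-$ has support $\operatorname{Supp}Z$, because the coefficients of $\Theta$ are $<1$ and $\geq 0$. By (N3) choose $C\subset\operatorname{Supp}Z$ with $Z_+\cdot C<0$. Since $C\not\subset\operatorname{Supp}Z_-$, $(Z-\Theta)\cdot C<0$. By adjunction and $\deg\omega_{X_{min}}|_C=-\Theta\cdot C$,
$$\deg\mathcal O(-Z+C)|_C=\deg\omega_C-Z\cdot C-\deg\omega_{X_{min}}|_C=\deg\omega_C-(Z-\Theta)\cdot C>\deg\omega_C.$$
So the kernel of $\mathcal O_Z\to\mathcal O_{Z-C}$ has no $H^1$, and induction on $Z$ finishes as in Lemma B. By formal functions $H^1(X_{min},\mathcal O)=0$.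

**Step 2: the canonical cover.** Since $R$ is rational, line bundles of degree $0$ on all $E_i$ are trivial (Lipman, Publ. IHES 36 (1969), Thm. 12.1). Choose $m$ with all $ma_i$ integral. Then $\omega_X^m(-m\sum a_iE_i)\cong\mathcal O_X$, so $\omega_U^m$ has a generator $\theta$ with
$$\operatorname{div}_X\theta=m\sum a_iE_i. \tag{11}$$
Let $\mathcal A=\bigoplus_{i=0}^{m-1}\omega_U^i$, where products landing in $\omega_U^{i+m}$ are moved to $\omega_U^i$ by dividing by $\theta$. If $\epsilon$ is a local generator of $\omega_U$ and $w$ denotes $\epsilon$ placed in degree $1$, then $\mathcal A=\mathcal O_U[w]/(w^m-\epsilon^m/\theta)$ with $\epsilon^m/\theta$ a unit. So $\mathcal A$ is finite étale over $\mathcal O_U$. The ring $\Gamma(U,\mathcal A)$ is finite and reflexive over $R$, regular over $U$, hence normal. As $R$ is complete, it is a product of normal local domains. Let $R_1$ be one factor. It is finite over $R$, contains $R$ because it is torsion-free, and is étale over $U$. Let $g:U_1\to U$ be the map of punctured spectra.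

The local elements $\epsilon\otimes w^{-1}$ of $\omega_U\otimes\mathcal A$ do not depend on $\epsilon$. So they glue to a global generator, and on $U_1$ we obtain a generator $\varpi$ of $g^*\omega_U=\omega_{U_1}$. It satisfies $\varpi^m=\epsilon^mw^{-m}=\theta$. Taking sections, $\omega_{R_1}\cong R_1$.

**Step 3: a lemma on centres.** The next step compares valuations on $R_1$ with curves over $R$.

**Lemma C.** Let $v$ be a discrete valuation of $\mathcal K=\operatorname{Frac}R$ whose ring $\mathcal V$ dominates $R$ and has residue field of transcendence degree $1$ over $\kappa$. After finitely many blow-ups of closed points of $X$ on $E$, the centre of $v$ is the generic point of some $E_i$, and $\mathcal V=\mathcal O_{X,E_i}$.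

This is the analogue here of Lemma 2.45 in Kollár–Mori, *Birational Geometry of Algebraic Varieties*.

**Proof.** As $X$ is proper over $R$, $v$ has a centre on $X$, lying on $E$. If the centre is a closed point, blow it up, and repeat. Suppose the centres $x_n\in X_{(n)}$ are closed points for all $n$, and put $\mathcal O_n=\mathcal O_{X_{(n)},x_n}$ with maximal ideal $\mathfrak m_n$. An element of $\mathcal O_n$ with $v=0$ is a unit of $\mathcal O_n$.

We claim $\mathcal V=\bigcup\mathcal O_n$. Let $a/b\in\mathcal V$ with $a,b\in\mathcal O_0$, $b\neq0$. If $v(b)=0$, then $b$ is a unit and $a/b\in\mathcal O_0$. If $v(b)>0$, then $v(a)>0$ too, so $a,b\in\mathfrak m_0$. Since $\mathfrak m_0\mathcal O_1$ is generated by one element $w$ with $v(w)\ge1$, we have $a=wa'$, $b=wb'$ with $a',b'\in\mathcal O_1$, $a/b=a'/b'$ and $v(b')<v(b)$. After finitely many repetitions the value of the denominator is $0$. This proves the claim. Then the residue field of $\mathcal V$ is the union of the residue fields of the $\mathcal O_n$, all equal to $\kappa$, contradicting transcendence degree $1$.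

So at some stage the centre is a generic point of a curve $E_i$. Then $\mathcal O_{X,E_i}\subset\mathcal V$ are discrete valuation rings of $\mathcal K$, one dominating the other, hence equal. $\square$

**Step 4: $R_1$ is log terminal.** Let $X_1$ be a log resolution of $R_1$ and $H$ an exceptional prime with coefficient $a_H$. Since $\varpi$ generates $\omega_{U_1}$, $\operatorname{div}_{X_1}\varpi=\sum\operatorname{ord}_H(\varpi)H$, so $a_H=\operatorname{ord}_H(\varpi)$ is an integer, and $ma_H=\operatorname{ord}_H(\theta)$, where $\theta=\varpi^m$ is viewed as a rational section of $\omega_{X_1}^m$.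

The restriction to $\mathcal K$ of the valuation of $H$ satisfies the hypotheses of Lemma C: $\mathcal K_1=\operatorname{Frac}R_1$ is finite over $\mathcal K$, so residue transcendence degrees agree. After blowing up $X$ we may assume its ring is $\mathcal V=\mathcal O_{X,E_i}$. By (7), $X$ is still a log resolution with all coefficients $>-1$. Formula (11) persists, as $\operatorname{div}\theta$ is exceptional and numerically equals $m\omega_X$.

Then $\mathcal V_1=\mathcal O_{X_1,H}$ is a localization of the integral closure of $\mathcal V$ in $\mathcal K_1$. Let $e$ be the ramification index. Let $p_1:X^{(1)}\to X$ be the normalization of $X$ in $\mathcal K_1$. It is finite over $X$ and has dualizing sheaf given by $p_{1*}\omega_{X^{(1)}}=\mathcal Hom(p_{1*}\mathcal O_{X^{(1)}},\omega_X)$. It has a point with local ring $\mathcal V_1$, near which it is isomorphic to a neighborhood of the generic point of $H$ in $X_1$ over $R_1$, so the stalks of the dualizing sheaves agree there. Hence the stalk of $\omega_{X_1}$ at $H$ is $\mathfrak D^{-1}\cdot\omega_{X,E_i}$, with $\mathfrak D$ the different of $\mathcal V_1$ over $\mathcal V$. In residue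 characteristic $0$ the different has exponent $e-1$. So a generator of $\omega_{X,E_i}$ has order $e-1$ along $H$, while a uniformizer of $\mathcal V$ has order $e$. By (11),
$$\operatorname{ord}_H(\theta)=e\,ma_i+m(e-1),\qquad\text{hence}\qquad a_H+1=e(a_i+1)>0.$$

**Step 5: conclusion.** The $a_H$ are integers $>-1$, so $a_H\ge0$. If $R_1$ is regular, put $S'=R_1$. Otherwise Step 1 applies to $R_1$: it is rational, and on its minimal resolution all coefficients are $\le0$. They are among the $a_H$, hence all are $0$. So $\omega$ has degree $0$ on every exceptional curve $C$ there, and adjunction gives $\deg\omega_C=C^2<0$. This forces $C\cong\mathbb P^1$ and $C^2=-2$. Thus $R_1$ is a rational double point, $R_1\cong\kappa[[x,y,z]]/(h)$ with $h$ of type A-D-E (Lipman 1969, §24; Artin, *Coverings of the rational double points*, 1977). That is, $R_1\cong\kappa[[u,v]]^{\Gamma}$ with $\Gamma\subset SL_2(\kappa)$ finite. A non-trivial element of $\Gamma$ has no eigenvalue $1$: otherwise both eigenvalues are $1$, and finite order in characteristic $0$ makes it the identity. So $\Gamma$ acts freely off the closed point. Put $S'=\kappa[[u,v]]$. In both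 cases $S'$ is regular local, finite over $R$ and étale over $U$. This proves Proposition 2 and Theorem 3. $\blacksquare$

**Remark.** In Theorem 3(ii), log terminal is therefore equivalent to: $\tilde R$ has a finite regular cover étale over the punctured spectrum. One direction is Proposition 2; the other is Step 5 of Section 10, which gives (a) for $\tilde R$ from any such cover, hence (c) for $\tilde R$ and for $R$. The punctured spectrum of the regular cover is simply connected by purity, so it is the universal cover of the punctured spectrum of $\tilde R$. Hence it is Galois over it, and $\tilde R$ is a quotient singularity. Conversely, quotient singularities satisfy (a) by (K2), hence (c). So for complete $R$ with algebraically closed residue field of characteristic $0$, (K2) has an exact converse.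

## 12. The example seen through its resolution graph

The ring $R$ of Section 4 is excellent and has a canonical module. By Theorems 1 and 3 it is rational and not log terminal. Moreover, by Theorem 3(iii) all its non-trivial torsors with $\mathcal S=\mathcal O_U$ are affine, so the failure necessarily involves $\mathcal S\ne\mathcal O_U$; it already occurs in rank one, for $\omega_U$. Here is a check by hand, for $K$ algebraically closed.

On $X_S$ the exceptional curve is the pull-back of $\Lambda$ under a map of degree $2$, so its self-intersection is $2\cdot(-1)=-2$. Four points on it are blown up in $\hat X_S$. So the strict transform $E'$ has $E'^2=-6$, and it meets four curves $e_1,\dots,e_4$ with $e_i^2=-1$, each once. Let $h:\hat X_S\to Y$ be the quotient map and $H_0,H_1,\dots,H_4$ the images of $E',e_1,\dots,e_4$. The locus $w=0$ of Section 4, Step 3, consists exactly of the $e_i$. From $A/wA=A^G/w^2A^G$ we see that $H_i\cong e_i\cong\mathbb P^1$ and $h^*H_i=2e_i$ for $i\ge1$. On the other hand $h^*H_0=E'$, and $H_0=E'/\sigma\cong\mathbb P^1$ with coordinate $s$. Dividing intersection numbers by $\deg h=2$,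
$$H_0^2=-3,\qquad H_i^2=\tfrac12(2e_i)^2=-2,\qquad H_0\cdot H_i=\tfrac12E'\cdot2e_i=1\quad(i\ge1).$$
So $Y$ (over $R$) is a log resolution, and $\deg\omega_Y$ is $1$ on $H_0$ and $0$ on each $H_i$. The equations
$$-3a_0+\sum_{i\ge1}a_i=1,\qquad a_0-2a_i=0$$
give $a_0=-1$ and $a_i=-\frac12$. Hence $\mathcal J=\Gamma(Y,\mathcal O_Y(-H_0))=\mathfrak m$, because a function in $\mathfrak m$ vanishes on the exceptional locus, while a unit does not. By Theorem 3(i) the non-affine $\omega_U$-torsors are those of the classes killed by $\mathfrak m$.

The class $c$ with $q^*c=[\frac z{xy}]$ is killed by $\mathfrak n_0$. Indeed $[\frac z{xy}]$ is killed by $x$ and by $y$, and $z\cdot\frac z{xy}=\frac f{xy}\in S_x+S_y$, since every monomial of the quartic form $f$ is divisible by $x^2$ or by $y^2$. The module $H^2_{\mathfrak m}(\omega_R)$ is an injective hull of the residue field, so its socle is one-dimensional. Thus the multiples of the class of Section 4 are the only $\omega_U$-torsors over this $R$ that are not affine.
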